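# Counting the games of plates and olives

## 1. States, moves, games, and the operators that encode them

**Definition (state).** The table carries plates, and each plate carries olives. Plates are indistinguishable, and so are olives. A *state* is therefore a finite multiset $S$ of nonnegative integers, the *sizes*: one entry for each plate, equal to its number of olives. The empty table is $\emptyset$.

*Example.* $\{0,0,3\}$ is a table with three plates, two of them empty and one with three olives.

**Definition (move).** Exactly one of the following is done in each step: an empty plate is put down; an olive is put on a plate; an olive is removed from a plate; an empty plate is removed; or two plates that both have olives are *merged*, that is, all their olives are combined on one of them and the other plate is removed.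

*Example.* From $\{1,2\}$ one can reach $\{0,1,2\}$ (new plate), $\{2,2\}$ and $\{1,3\}$ (new olive), $\{0,2\}$ and $\{1,1\}$ (olive removed), and $\{3\}$ (merge). From $\{0,2\}$ no merge is possible.

**Definition (game, $M_n$).** A *game* is determined by the sequence of states it passes through. For $n\ge1$, $M_n$ is the number of sequences of states that start at $\emptyset$, are nonempty at every intermediate step, and are empty again after exactly $2n+2$ steps.

*Example.* Let $n=1$. A game of 4 steps is $\emptyset,\{0\},S,\{0\},\emptyset$ with $S=\{0,0\}$ or $S=\{1\}$. So $M_1=2$.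

The game was introduced by Nicolaescu. Equivalently, $M_n$ is the number of topological equivalence classes of excellent Morse functions on the $2$-sphere with $2n+2$ critical points. We use only the combinatorial definition.

**Definition (level).** $|S|=\sum_{k\in S}(k+1)$, the number of plates plus olives. Read a plate with $k$ olives as a row of $k+1$ boxes. Then the states of level $h$ are exactly the partitions (Young diagrams) of $h$.

*Example.* $|\{0,0,3\}|=6$, and the partition is $(4,1,1)$.

Every move changes the level by $\pm1$: adding a plate or an olive raises it, and the other three moves, merging included, lower it.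

**Definition (operators).** Let $e_S$ be the standard basis vectors of $\ell^2$ of the set of states. Put $Pe_S=e_{S\cup\{0\}}$. For $k\ge0$ put $A_ke_S=e_{S-\{k\}+\{k+1\}}$ if $k\in S$, and $0$ otherwise. For $1\le a\le b$ put $C_{ab}e_S=e_{S-\{a,b\}+\{a+b\}}$ if $\{a,b\}\subseteq S$ as multisets, and $0$ otherwise. Then
$$U=P+\sum_{k\ge0}A_k,\qquad D=U^{T},\qquad C_a=\sum_{b\ge a}C_{ab},\qquad C=\sum_{a\ge1}C_a .$$
$U$ adds a plate or an olive, $D$ removes an olive or an empty plate, and $C$ merges. In the language of diagrams, $U$ and $D$ are the $0/1$ matrices that add and remove one box.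

*Example.* For $S=\{0,1\}$: $Ue_S=e_{\{0,0,1\}}+e_{\{1,1\}}+e_{\{0,2\}}$, $De_S=e_{\{1\}}+e_{\{0,0\}}$, $Ce_S=0$. And $Ce_{\{1,2\}}=e_{\{3\}}$.

**Definition (paths and matchings).** A *Dyck path* of semilength $m$ is a path with $2m$ steps $\pm1$ from height $0$ to height $0$ that never goes below $0$. A *Motzkin path* may also have level steps. "Down from $h$" means a step from height $h$ to $h-1$. In a perfect matching of $[2m]=\{1,\dots,2m\}$, the smaller endpoint of each arc is an *opener*, the larger a *closer*. There are $(2m-1)!!=1\cdot3\cdots(2m-1)$ perfect matchings, and $(-1)!!=1$.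

*Example.* For $m=2$: the matching $\{12,34\}$ has openers $1,3$; the matchings $\{13,24\}$ and $\{14,23\}$ both have openers $1,2$.

**Textbook facts.** Norms are operator norms on $\ell^2$.

1. If $0\le M\le M'$ entrywise, then $\|M\|\le\|M'\|$, since $|\langle u,Mv\rangle|\le\langle|u|,M'|v|\rangle$.
2. Schur's test: a nonnegative matrix has norm at most $\sqrt{(\text{max row sum})(\text{max column sum})}$.
3. A map that sends some basis vectors injectively to basis vectors and the others to $0$ has norm at most $1$. This applies to $P$, every $A_k$ and every $C_{ab}$, since $S$ can be recovered from its image.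
4. $\|M\otimes M'\|=\|M\|\,\|M'\|$.
5. Hoeffding's lemma: if $\mathbb EX=0$ and $X$ lies in an interval of length $\eta$, then $\mathbb Ee^X\le e^{\eta^2/8}$.

## 2. The limit of $\frac1n\sqrt[n]{M_n}$

It is known that $(2n-1)!!=(2/e)^{n+o(n)}n^n\le M_n\le(4/e)^{n+o(n)}n^n$. So $\frac1n\sqrt[n]{M_n}$ stays between positive constants. Teena Carroll and David Galvin ("The game of plates and olives", arXiv:1711.10670, 2017) ask: *does $\lim_{n\to\infty}\frac1n\sqrt[n]{M_n}$ exist, and if so, where in $[2/e,4/e]$ does it lie?*

**Theorem 1.** There is a constant $K$ such that for all $n\ge2$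
$$(2n-1)!!\le M_n\le(2n-1)!!\;e^{Kn^{2/3}\log n}.$$
Since $(2n-1)!!=(2n)!/(2^nn!)\sim\sqrt2\,(2n/e)^n$, the limit exists and $\lim_{n\to\infty}\frac1n\sqrt[n]{M_n}=\frac2e$.

**Theorem 2.** As $n\to\infty$,
$$M_n=(2n-1)!!\,\exp\Big(\big(\tfrac94+o(1)\big)(2n)^{2/3}\Big),\qquad \tfrac1n\sqrt[n]{M_n}=\tfrac2e\Big(1+\big(\tfrac94+o(1)\big)2^{2/3}n^{-1/3}\Big).$$

The second formula follows from the first. Indeed $\frac1n((2n-1)!!)^{1/n}=\frac2e(1+O(1/n))$. Also $(2n)^{2/3}/n=2^{2/3}n^{-1/3}$, and $e^y=1+y+O(y^2)$. Theorem 1 settles the question and is proved without Theorem 2.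

## 3. Games of 4, 6 and 8 steps

We found $M_1=2$. For $n=2$ the game runs from $\{0\}$ to $\{0\}$ in 4 steps on levels $\ge1$. If the levels go up, down, up, down, there are $2\cdot2=4$ ways. If they go up, up, down, down, the top state is $\{0,0,0\}$, $\{0,1\}$ or $\{2\}$. These are reached from $\{0\}$ in $1,2,1$ ways and left towards $\{0\}$ in $1,2,1$ ways, giving $1+4+1=6$. So $M_2=10$. No merge occurred: two plates with olives need level at least $4$.

For $n=3$ a game with a merge must climb straight to $\{1,1\}$ at level 4, which can be done in 2 ways, then merge to $\{2\}$ and descend $\{1\},\{0\},\emptyset$. That makes 2 games with a merge. The games without a merge are the walks of length $8$ from $\emptyset$ to $\emptyset$ in Young's lattice that do not return to $\emptyset$ earlier. Section 4 shows that there are $(2m-1)!!$ walks of length $2m$ if returns are allowed. If $a_k$ is the number with first return at time $2k$, then $(2m-1)!!=\sum_{k=1}^ma_k(2m-2k-1)!!$. This gives $a_1=1$, $a_2=3-1=2$, $a_3=15-3-2=10$, and $a_4=105-15-6-10=74$. So $M_3=74+2=76$.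

Without merging the order of magnitude is thus known exactly, and the whole question is how much merging adds.

## 4. Without merging: Young's lattice and perfect matchings

**Lemma 3.** (i) $DU-UD=I$. (ii) On level $h-1$, $\|U\|\le\sqrt h$; on level $h$, $\|D\|\le\sqrt h$.

*Proof.* (i) *Diagonal.* If $S$ has $d$ distinct sizes, it has $d+1$ up-moves (an olive on a plate of each size, or a new plate) and $d$ down-moves (for each size remove an olive, or the plate if the size is $0$). The difference is $1$. *Off the diagonal.* Let $\lambda\ne\mu$ be diagrams with $h$ boxes. They have a common diagram one box above iff $|\lambda\cup\mu|=h+1$, and it is then $\lambda\cup\mu$. They have a common diagram one box below iff $|\lambda\cap\mu|=h-1$, and it is then $\lambda\cap\mu$. Since $|\lambda\cup\mu|+|\lambda\cap\mu|=2h$, the conditions are equivalent, so the entries of $DU$ and $UD$ agree.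

(ii) For $v$ on level $h$, $\|Uv\|^2=\langle v,DUv\rangle=\|v\|^2+\langle v,UDv\rangle=\|v\|^2+\|Dv\|^2$. Since $D$ on level $h$ is the transpose of $U$ on level $h-1$, this gives $\|U|_h\|^2\le1+\|U|_{h-1}\|^2$. With $\|U|_0\|=1$ the claim follows by induction. $\square$

**Lemma 4.** Let $\gamma$ be a Dyck path of semilength $m$. The product $\prod_{\text{down from }h}h$ over the down-steps of $\gamma$ equals

* the number of perfect matchings of $[2m]$ whose openers are exactly the up-steps of $\gamma$, and
* the number of walks $\emptyset\to\emptyset$ in Young's lattice whose up/down pattern is $\gamma$.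

Hence the set $\mathcal W_m$ of walks $\emptyset\to\emptyset$ of length $2m$ in Young's lattice has $(2m-1)!!$ elements. Moreover, for integers $t\ge0$,
$$\sum_{\text{Dyck, semilength }m}\ \prod_{\text{down from }h}(h+t)\ \le\ \frac{(2m+2t-1)!!}{t!}\ \le\ (2m-1)!!\,(2m+2t)^t .\tag{1}$$

*Proof.* Read a matching from left to right. At a closer one chooses which of the currently open arcs is closed, and their number is the height $h$ before the step. This is the first claim. For the second, $De_\emptyset=0$ and (i) give $DU^he_\emptyset=hU^{h-1}e_\emptyset$ by induction. So, applying the operators in the order of $\gamma$ to $e_\emptyset$, we always hold a multiple of $U^he_\emptyset$, and each down-step from $h$ multiplies the coefficient by $h$. Every matching has exactly one pattern, so summing over $\gamma$ gives $(2m-1)!!$.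

For (1), put $t$ up-steps before $\gamma$ and $t$ down-steps after it. The result is a Dyck path of semilength $m+t$ with weight $t!\prod(h+t)$, and different $\gamma$ give different paths, so $t!$ times the left side is at most $(2m+2t-1)!!$. The second inequality holds since $(2m+2t-1)!!/(2m-1)!!$ is a product of $t$ factors $\le2m+2t$. $\square$

*Check for $m=2$.* Up-down-up-down has weight $1\cdot1$, up-up-down-down has weight $2\cdot1$; the sum is $3=3!!$.

In a Dyck path there are as many steps up into level $h$ as down from level $h$. So $\prod h$ over down-steps is the product of $\sqrt{\text{larger level}}$ over all steps. By Lemma 3 this is also what multiplying norms gives. Hence bounding the walks of a fixed pattern by norms loses nothing, and this fact is used repeatedly below.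

**Lower bound in Theorem 1.** Put down one plate that stays empty, play $\omega\in\mathcal W_n$ on further plates, then remove the first plate. This has $2n+2$ steps, the table is nonempty in between, and deleting one $0$ from each intermediate state recovers $\omega$. So $M_n\ge|\mathcal W_n|=(2n-1)!!$.

## 5. The norm of merging, and two bounds that fail

**Lemma 5.** A state at level $h$ has at most $\sqrt{2h}$ distinct sizes. From level $h$, $\|C_a\|\le\sqrt{2h}$ for every $a$, and $\|C\|\le h$.

*Proof.* If there are $d$ distinct sizes, then $1+2+\dots+d\le h$, so $d^2\le2h$. For $C_a$: a state has at most as many images as there are choices of $b$, so at most $\sqrt{2h}$; a target at level $h-1$ has at most as many preimages as there are choices of the merged size $a+b$ among its distinct sizes. Apply Schur's test. For $C$: with $d$ distinct positive sizes, $2+3+\dots+(d+1)=d(d+3)/2\le h$, and there are at most $d(d+1)/2\le h$ pairs $\{a,b\}$ to merge. A target has at most $\sum_c\lfloor c/2\rfloor\le h$ preimages, summed over its distinct sizes $c$. Apply Schur's test again.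 $\square$

**Adding norms.** With $B=U+D+C$ we have $M_n\le\langle e_\emptyset,B^{2n+2}e_\emptyset\rangle$. The natural attempt is to expand over level paths and multiply norms. A pair (up into $h$, down from $h$) then costs $\sqrt h(\sqrt h+\|C\|)$ with $\|C\|\le h$. That is of order $h^{3/2}$ instead of $h$, which is not even of size $n^n$ in total.

Lemma 5 cannot be improved in order. *Claim: $\|C\|\ge h/500$ from level $h$ for all large $h$.* Let $p(h)$ be the number of partitions of $h$. The Hardy–Ramanujan formula is $p(h)\sim e^{\pi\sqrt{2h/3}}/(4\sqrt3\,h)$. For $r\le\sqrt h$ we have $\sqrt h-\sqrt{h-r}\le r/\sqrt h\le1$, so $p(h-r)/p(h)\ge(1+o(1))e^{-\pi\sqrt{2/3}}\ge\frac1{14}$ for large $h$. A row of length $r$ occurs in exactly $p(h-r)$ partitions of $h$. So the average over states of level $h$ of the number $d$ of distinct sizes is $\sum_{r\ge1}p(h-r)/p(h)\ge\lfloor\sqrt h\rfloor/14\ge\sqrt h/15$. At least $d-1$ of these sizes are positive, so $S$ has at least $\frac12(d-1)(d-2)$ merges, and different pairs give different targets. By convexity the average number of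 merges is at least $\frac12(\frac{\sqrt h}{15}-1)(\frac{\sqrt h}{15}-2)\ge h/500$ for large $h$. Testing $C$ between the all-ones vectors of levels $h$ and $h-1$ gives $\|C\|\ge\frac{h}{500}\,p(h)/\sqrt{p(h)p(h-1)}\ge h/500$.

**Charging for plates.** A merge destroys a plate. Putting down a plate is a *cheap* move: $\|P\|\le1$, while $\|U\|$ may be $\sqrt h$. So let us weight a state by $x^{\text{number of plates}}$. That is, replace $B$ by $WBW^{-1}$ with $W$ diagonal with these entries; the entry at $(\emptyset,\emptyset)$ of any power does not change. The up part becomes $U+(x-1)P$, bounded by $\sqrt h+x$, and $C$ becomes $x^{-1}C$. Now a pair of steps costs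
$$(\sqrt h+x)\Big(\sqrt h+\frac{\|C\|}x\Big)\ \ge\ h+\|C\|\ \ge\ \Big(1+\frac1{500}\Big)h\qquad\text{for large }h,$$
whatever $x$ is. We lose a constant factor per step, hence an exponential factor in total, which moves the limit. This is the exact obstruction: the price $x$ and the gain $x^{-1}$ cancel, and what remains is $\|C\|\asymp h$.

**Charging for the first olives too.** The large norm of $C$ comes from merging two large plates. But a large plate did not only cost one $P$; it also passed through sizes $1,2,3,4$, and *each* of $A_0,A_1,A_2,A_3$ is cheap, of norm at most $1$. If we charge a factor $x$ for each of these five cheap moves, the price is still only about $5x$ in the up part, while a merge of two large plates gains $x^{-5}$. Merges with a small plate gain less, but have small norm: $C_{ab}$ with $a,b$ bounded costs $O(1)$, and $C_a$ with $a$ bounded costs $O(\sqrt h)$.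

## 6. Weights $x^{\min(k,4)+1}$: proof of the upper bound in Theorem 1

**Step 1. Set up the weighted operator.** Let $n\ge2$, $x=n^{1/6}\ge1$, and let $W$ be diagonal with entries
$$w(S)=\prod_{k\in S}x^{\min(k,4)+1}.$$
*Example.* $w(\{1,2\})=x^2\cdot x^3=x^5$ and $w(\{3\})=x^4$, so the merge $\{1,2\}\to\{3\}$ gets the factor $x^{-1}$.

As $w(\emptyset)=1$, $M_n\le\langle e_\emptyset,B^{2n+2}e_\emptyset\rangle=\langle e_\emptyset,(WBW^{-1})^{2n+2}e_\emptyset\rangle$. A path of $2n+2$ steps $\pm1$ from $0$ to $0$ only reaches levels $h\le n+1\le2n$.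

**Step 2. Bound the up part.** $P$ is multiplied by $x$; $A_k$ is multiplied by $x$ for $k\le3$ and by $1$ for $k\ge4$. So the up part is $U+(x-1)(P+A_0+A_1+A_2+A_3)$. Its norm into level $h$ is at most $\sqrt h+5x$.

**Step 3. Bound the down part.** Entries of $D$ are multiplied by factors $\le1$, so this part has norm $\le\sqrt h$ from level $h$. The operator $C_{ab}$ is multiplied by $x^e$ with
$$e=\min(a+b,4)-\min(a,4)-\min(b,4)-1 .$$

* If $b\le3$ (6 pairs $a\le b$), then $\min(a+b,4)\le a+b$, so $e\le-1$. Total norm $\le6x^{-1}$.
* If $a\le3<b$, then $e=-a-1\le-2$. For each of the three values of $a$ this part is dominated by $x^{-2}C_a$. Total norm $\le3x^{-2}\sqrt{2h}$.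
* If $a\ge4$, then $e=-5$. Norm $\le x^{-5}h\le\sqrt2\,x^{-2}\sqrt h$, since $\sqrt h\le\sqrt{2n}=\sqrt2\,x^3$.

As $3\sqrt2+\sqrt2<6$, the down part from level $h$ has norm at most $\sqrt h(1+6x^{-2})+6x^{-1}$.

**Step 4. Reduce to a Dyck sum.** Expand the power over level paths; each path contributes at most the product of the norms of its steps. Pair steps into $h$ with steps down from $h$:
$$M_n\le\sum_{\text{Dyck, semilength }n+1}\ \prod_{\text{down from }h}\beta_h,\qquad \beta_h=(\sqrt h+5x)\big(\sqrt h(1+6x^{-2})+6x^{-1}\big).$$

**Step 5. Put $\beta_h$ into the form $(h+t)$ times a factor close to 1.** Since $x\ge1$,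
$$\beta_h\le(1+6x^{-2})(\sqrt h+5x)(\sqrt h+6x^{-1})\le(1+6x^{-2})(h+11x\sqrt h+30).$$
By the inequality of arithmetic and geometric means, $x\sqrt h\le n^{-1/3}h+n^{2/3}$. So
$$h+11x\sqrt h+30\le(1+11n^{-1/3})h+41n^{2/3}\le(1+11n^{-1/3})(h+t),\qquad t=\lceil41n^{2/3}\rceil.$$
With $x^{-2}=n^{-1/3}$ we get $\beta_h\le e^{17n^{-1/3}}(h+t)$.

**Step 6. Conclude.** There are $n+1\le2n$ down-steps, so the factors $e^{17n^{-1/3}}$ give at most $e^{34n^{2/3}}$. By (1) with $m=n+1$,
$$M_n\le e^{34n^{2/3}}(2n+1)!!\,(2n+2+2t)^t .$$
Here $(2n+1)!!=(2n+1)(2n-1)!!$, $t\le42n^{2/3}$ and $2n+2+2t\le88n$. So $M_n\le(2n-1)!!\,e^{Kn^{2/3}\log n}$ for a constant $K$ and all $n\ge2$. Finally $e^{Kn^{-1/3}\log n}\to1$, so $\frac1n\sqrt[n]{M_n}\to\frac2e$. $\blacksquare$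

*Where the numbers come from.* The price $x\sqrt h$ per pair of steps is relatively $x/\sqrt h$, in total about $x\sqrt n$. The merges with a small plate cost relatively $x^{-2}$, in total $nx^{-2}$. These balance at $x=n^{1/6}$. With a cap $c$ in place of $4$, two large plates gain $x^{-c-1}$, and $x^{-c-1}h\lesssim x^{-2}\sqrt h$ for $h\le 2n$ needs $x^{c-1}\gtrsim\sqrt n=x^3$, so $c=4$.

## 7. Walks in Young's lattice rarely make cheap moves

From here on we prove Theorem 2. For its lower bound we need to know what a typical merge-free walk looks like. Let $\omega$ be uniform in $\mathcal W_m$, with level $h_i$ after $i$ steps. By Lemma 4 its up/down pattern is distributed as the opener/closer pattern of a uniform perfect matching of $[2m]$.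

**Lemma 6.** For $m\ge4$, with $r=\min(i,2m-i)$: $\ \mathbb Eh_i=\frac{i(2m-i)}{2m-1}\ge r/2$ and $\operatorname{Var}h_i\le2r$.

*Proof.* Reversing the matching exchanges $h_i$ and $h_{2m-i}$, so let $1\le i\le m$ (the case $i=0$ is trivial). Then $h_i=\sum_{a\le i}\xi_a$, where $\xi_a=1$ if $a$ is matched outside $[i]$ and $0$ otherwise. We have $p=\mathbb E\xi_a=\frac{2m-i}{2m-1}$, which gives the mean, and $p\ge\frac12$ as $i\le m$. Given that $a$ is matched outside $[i]$, the partner of $b$ is uniform among $2m-3$ points, of which $2m-i-1$ lie outside $[i]$. So $\mathbb E\xi_a\xi_b=p\,\frac{2m-i-1}{2m-3}$, and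
$$\operatorname{Cov}(\xi_a,\xi_b)=p\,\frac{(2m-i-1)(2m-1)-(2m-i)(2m-3)}{(2m-1)(2m-3)}=p\,\frac{2m-2i+1}{(2m-1)(2m-3)}\le\frac{2m}{(2m-1)(2m-3)}.$$
With fewer than $i\cdot m$ ordered pairs, $\operatorname{Var}h_i\le i+i\cdot\frac{2m^2}{(2m-1)(2m-3)}\le2i$. The last inequality is $2m^2\le4m^2-8m+3$, i.e. $2m^2-8m+3\ge0$, true for $m\ge4$. $\square$

**Lemma 7.** The expected number of $P$-steps in $\omega$, and likewise of $A_0$-steps, is $O(\sqrt m)$.

*Proof.* Fix a pattern whose $i$-th step is an up-step. The number of walks with this pattern whose $i$-th step is of type $P$ is an entry of a product of operators. It is at most the product of $\sqrt{\text{larger level}}$ over all steps, with the $i$-th factor replaced by $\|P\|\le1$. By Lemma 4 this is the number of walks with the pattern divided by $\sqrt{h_i}$. The same holds for $A_0$. Summing over patterns and $i$ (the last step is a down-step), the expectation is at most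
$$\sum_{i=1}^{2m-1}\mathbb E\big[h_i^{-1/2};\,h_i\ge1\big].$$
By Lemma 6 and Chebyshev, $\Pr(h_i<r/4)\le2r/(r/4)^2=32/r$. So the $i$-th term is at most $2r^{-1/2}+32r^{-1}$, and the sum is $O(\sqrt m)$. The values $m<4$ are harmless. $\square$

## 8. A reservoir of one-olive plates: the lower bound in Theorem 2

A merge of a one-olive plate with a plate with $b$ olives changes the latter from $b$ to $b+1$, just as $A_b$ does. So take a walk $\omega$ and replace some of its $A_b$-steps by such merges. The plates to be merged must be produced beforehand, with two extra moves each: put down a plate, put an olive on it. By Lemma 7 the walk itself makes few moves of these two kinds, so the inserted moves are almost visible.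

**Step 1. Fix the numbers and the blocks.** Fix $J\ge4$; constants may depend on $J$. For $1\le j\le J-3$ let
$$N_j=\Big\lfloor\frac{(2n)^{2/3}(1-j/J)^{1/3}}J\Big\rfloor,\qquad N=\sum_jN_j,\quad m=n-N,\quad Q=\lfloor2m/J\rfloor,$$
and $I_j=\{(j-1)Q+1,\dots,jQ\}$ for $1\le j\le J$. Then $N=O(n^{2/3})$ and $2m=2n(1+O(n^{-1/3}))$.

**Step 2. Show that half of the walks are good.** Let $g_j=\lceil\frac{2m}J(1-\frac jJ)\rceil$. Call $\omega\in\mathcal W_m$ *good* if it has at most $R_0$ steps of type $P$, at most $R_0$ of type $A_0$, and for all $j\le J-1$ at least $g_j$ steps in $I_j$ of the types $A_b$, $b\ge1$. *Claim: for a suitable $R_0=O(\sqrt n)$ and $n$ large, at least half of $\mathcal W_m$ is good.*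

If both expectations in Lemma 7 are at most $c\sqrt m$, take $R_0=\lceil8c\sqrt n\rceil$; by Markov, each of the first two conditions fails with probability at most $\frac18$. The number of up-steps in $I_j$ is $\frac12(Q+h_{jQ}-h_{(j-1)Q})$. By Lemma 6, $\mathbb Eh_{jQ}=2m\cdot\frac jJ(1-\frac jJ)+O(1)$. Since $\frac jJ(1-\frac jJ)-\frac{j-1}J(1-\frac{j-1}J)=\frac1J-\frac{2j-1}{J^2}$, the mean number of up-steps is
$$\tfrac12\Big(\tfrac{2m}J+\tfrac{2m}J-\tfrac{2m(2j-1)}{J^2}\Big)+O(1)=\tfrac{2m}J\Big(1-\tfrac{2j-1}{2J}\Big)+O(1)=\tfrac{2m}J\Big(1-\tfrac jJ\Big)+\tfrac m{J^2}+O(1).$$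
The standard deviation is $O(\sqrt m)$. By Chebyshev, with probability $1-O(1/m)$ there are at least $\frac{2m}J(1-\frac jJ)+\frac m{2J^2}-O(1)$ up-steps in $I_j$, for all $j\le J-1$. Removing at most $2R_0=O(\sqrt n)$ steps of types $P$ and $A_0$ leaves at least $g_j$ for large $n$. So $\omega$ is good with probability at least $\frac34-o(1)\ge\frac12$.

**Step 3. Construct the games.** Choose a good $\omega$. For each $j\le J-3$ choose $N_j$ *P-slots* in $I_j$, $N_j$ *O-slots* in $I_{j+1}$, and $N_j$ *merge-slots* among the steps of types $A_b$, $b\ge1$, in $I_{j+2}$ (note $j+2\le J-1$). Put down a plate that stays empty until the end. For $i=1,\dots,2m$: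

1. if $i$ is a P-slot, add an empty plate to a *reservoir*;
2. then, if $i$ is an O-slot, put an olive on an empty reservoir plate;
3. then do step $i$ of $\omega$ on the *main* plates, except that if $i$ is a merge-slot of type $A_b$, merge a reservoir plate with 1 olive with a main plate with $b$ olives; the resulting plate with $b+1$ olives is a main plate.

Finally remove the first plate.

The required reservoir plates exist. Before block $I_{j+1}$, all $N_1+\dots+N_j$ P-slots of the blocks up to $I_j$ have occurred, and up to the end of $I_{j+1}$ only $N_1+\dots+N_j$ O-slots occur. The same argument applies to O-slots and merge-slots. At the end the reservoir is empty. There are $2m+2N+2=2n+2$ steps and the table is nonempty in between, so these are games counted by $M_n$.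

*Example (one slot of each kind, ignoring blocks).* Let $\omega=\emptyset,\{0\},\{1\},\{2\},\{1\},\{0\},\emptyset$, with P-slot $1$, O-slot $2$, merge-slot $3$. The game is $\emptyset,\{0\},\{0,0\},\{0,0,0\},\{0,0,1\},\{0,1,1\},\{0,2\},\{0,1\},\{0,0\},\{0\},\emptyset$. It has $10=2\cdot4+2$ steps, and $n=4=m+N$.

**Step 4. Bound how often a game arises.** The state sequence shows the type of each move. A merge changes the multiset of positive sizes but not the number of olives; removing an empty plate does not change that multiset; the other moves are clear. Suppose we are also told which plate-additions (other than the first) and which moves "olive onto an empty plate" are inserted ones. Every merge uses a reservoir plate, since $\omega$ has none. So the numbers of reservoir plates with $0$ and with $1$ olive are determined at each time, hence so are the main states, hence $\omega$. The slots are determined too, since inserted moves before step $i$ of $\omega$ come in the fixed order "plate, then olive" with at most one of each.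

There are at most $N+R_0$ plate-additions to consider, exactly $N$ of them inserted. There are also at most $N+R_0$ olives onto empty plates, exactly $N$ of them inserted, since merge-slots have $b\ge1$. So each game arises from at most
$$\binom{N+R_0}N^2\le(N+R_0)^{2R_0}=e^{O(\sqrt n\log n)}$$
choices of data, and
$$M_n\ \ge\ \tfrac12(2m-1)!!\;e^{-O(\sqrt n\log n)}\prod_{j=1}^{J-3}\binom Q{N_j}^2\binom{g_{j+2}}{N_j}.\tag{2}$$

**Step 5. Evaluate.** For $b=\Theta(n^{2/3})$ and $a=\Theta(n)$ we have $\binom ab=\frac{a^b}{b!}\prod_{i<b}(1-\frac ia)$, where the product is $e^{-O(b^2/a)}$. So $\log\binom ab=b\log\frac{ea}b+O(n^{1/3})$. Further $(2m-1)!!\ge(2n-1)!!\,(2n)^{-N}$, since $N$ factors below $2n$ are dropped. Finally $Q$ equals $\frac{2n}J$ up to a factor $1+O(n^{-1/3})$, and $g_{j+2}\ge\frac{2m}J(1-\frac{j+2}J)$; replacing $m$ by $n$ changes the logarithms by $N\cdot O(n^{-1/3})=O(n^{1/3})$ in total. So (2) gives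
$$\log\frac{M_n}{(2n-1)!!}\ge\sum_jN_j\Big[3+\log\frac{(2n)^2(1-\frac{j+2}J)}{(JN_j)^3}\Big]-O(\sqrt n\log n).$$
Here $(2n)^2=(2n)^3/(2n)$ combines three slot choices with the loss $(2n)^{-N}$. By the choice of $N_j$, $(JN_j)^3\le(2n)^2(1-\frac jJ)$, and $\frac{1-(j+2)/J}{1-j/J}=1-\frac2{J-j}$. Hence
$$\log\frac{M_n}{(2n-1)!!}\ge\sum_jN_j\Big[3+\log\Big(1-\frac2{J-j}\Big)\Big]-O(\sqrt n\log n).$$
Divide by $(2n)^{2/3}$ and let $n\to\infty$:
$$\liminf_{n\to\infty}\frac{\log\big(M_n/(2n-1)!!\big)}{(2n)^{2/3}}\ \ge\ \frac1J\sum_{j=1}^{J-3}\Big(1-\frac jJ\Big)^{1/3}\Big[3+\log\Big(1-\frac2{J-j}\Big)\Big].$$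
For $k=J-j\ge3$, $|\log(1-\frac2k)|\le\frac2{k-2}\le\frac6k$. So the logarithms contribute $O(\frac{\log J}J)$ in total. Letting $J\to\infty$ gives $3\int_0^1(1-u)^{1/3}du=\frac94$, the lower bound in Theorem 2. $\blacksquare$

*Why this $N_j$.* The function $y\mapsto y(3+\log(c/y^3))$ has derivative $\log(c/y^3)$, so it is largest at $y=c^{1/3}$, with value $3y$. If the shift $j+2$ is replaced by $j$, then $c=(2n)^2(1-\frac jJ)/J^3$, which is our choice.

## 9. Separating plates that are absorbed with one olive

For the upper bound we must see that nothing beats the construction above. The weights of Section 6 have to be refined. A plate that is absorbed after growing to two olives made *three* cheap moves or changes of stage. If each is charged a factor $q$, the price is about $q\sqrt n$ in total and the absorption costs relatively $q^{-3}$, in total $nq^{-3}$. Both are $\ll n^{2/3}$ if $n^{1/9}\ll q\ll n^{1/6}$. With only two charges the second condition would read $nq^{-2}\ll n^{2/3}$, i.e. $q\gg n^{1/6}$, and the window is empty. So plates absorbed without ever having two olives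 are counted separately and exactly; they are the reservoir plates.

Let $\nu=n+1$ and $\theta=\sqrt{2\nu}$; games have $2\nu$ steps.

**Definition (absorption, R-plates, S-plates, stages).** For every game fix a realization with labelled plates. When plates with $a\le b$ olives are merged, the one with $a$ olives (ties arbitrary) is *absorbed* and the other survives. An *R-plate* is a plate that is eventually absorbed and never has more than 1 olive. An *S-plate* is one that is eventually absorbed and has $\ge2$ olives at some time. All plates that are not R-plates, including the S-plates, are *main*. An S-plate is in stage 0 until it first has $\ge1$ olive, in stage 1 until it first has $\ge2$, then in stage 2.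

Let $\mu$ be the multiset of sizes of the main plates, $r_0,r_1$ the numbers of R-plates with $0,1$ olives, and $v_0,v_1,v_2$ the numbers of S-plates in stages $0,1,2$.

*Example.* Take the game $\emptyset,\{0\},\{0,0\},\{0,1\},\{1,1\},\{2\},\{1\},\{0\},\emptyset$. Let the first olive go on the second plate, and let this plate be absorbed. It is an R-plate. Then $\mu$ runs through $\emptyset,\{0\},\{0\},\{0\},\{1\},\{2\},\{1\},\{0\},\emptyset$, $r_0=1$ after step 2, and $r_1=1$ after steps 3 and 4. The levels $|\mu|$ are $0,1,1,1,2,3,2,1,0$, a Motzkin path. By contrast, if $\{2,2\}$ is merged to $\{4\}$, the absorbed plate is an S-plate in stage 2.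

**Lemma 8.** Every step acts on $(\mu;r_0,r_1,v_0,v_1,v_2)$ in one of the following ways (counters not mentioned are unchanged):

* (a) a move of $U$; (b) $P$, $v_0{+}1$; (c) $A_0$, $v_0{-}1$, $v_1{+}1$; (d) $A_1$, $v_1{-}1$, $v_2{+}1$; (e) $A_b$ for some $b\ge1$, $r_1{-}1$; (f) $A_1$, $r_1{-}1$, $v_1{-}1$, $v_2{+}1$;
* (g) a move of $D$; (h) $C_{ab}$ for some $1\le a\le b$, $v_2{-}1$; (i) $C_{11}$, $v_1{-}1$;
* (j) $r_0{+}1$; (k) $r_0{-}1$, $r_1{+}1$; (l) $r_0{+}1$, $r_1{-}1$, all with $\mu$ unchanged.

So $|\mu|$ rises by $1$ in (a)–(f), falls by $1$ in (g)–(i), and stays in (j)–(l).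

*Proof.* First some facts. An R-plate has exactly 1 olive when absorbed, and it never absorbs, since it would then have $\ge2$ olives. A main plate that is absorbed is an S-plate in stage 2. An S-plate in stage 0 has no olives and leaves stage 0 by receiving an olive, because empty plates cannot be merged. In stage 1 it has 0 or 1 olives. It leaves stage 1 when it has one olive and receives another, or absorbs a plate; the absorbed plate has at most, hence exactly, 1 olive.

*New plate:* (j) if it is an R-plate, (b) if an S-plate, (a) otherwise. *New olive:* on an R-plate, (k). On an S-plate in stage 0, (c); on an S-plate in stage 1 with one olive, (d); on any other main plate, or on a stage-1 plate with no olives, there is no stage change, (a). *Olive removed:* (l) from an R-plate, (g) from a main plate; stages do not change. *Empty plate removed:* it is never absorbed, so it is main and not an S-plate, (g). *Merge, an R-plate absorbed:* the survivor is main and goes from $b\ge1$ to $b+1$ olives. If it is an S-plate in stage 1, then $b=1$ and it enters stage 2, (f); otherwise (e).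 *Merge, a main plate absorbed:* the absorbed plate is an S-plate in stage 2, and the survivor is main. If the survivor is an S-plate in stage 1, then $a=b=1$ and it enters stage 2: $v_2$ loses one and gains one, $v_1$ loses one, (i). Otherwise (h). $\square$

The state is $\mu\cup\{0^{r_0},1^{r_1}\}$, so the lifted sequence determines the game. Hence *$M_n$ is at most the number of sequences of $2\nu$ steps of types (a)–(l), with nonnegative counters, from $(\emptyset;0)$ to $(\emptyset;0)$*. Write $h=|\mu|$. Its course is a Motzkin path of length $2\nu$, so $h\le\nu\le2n$.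

## 10. Weights that change with time

**Step 1. Define the weights.** Let $q=n^{1/8}$, $\zeta=n^{1/32}$, so $\zeta^{16}=n^{1/2}$. Let $X_1\ge X_2\ge\dots\ge X_{2\nu}\ge1$ be chosen later, $Y_i=X_i^2$, and
$$w_i=X_i^{r_0}\,Y_i^{r_1}\,q^{v_0+2v_1+3v_2}\prod_{k\in\mu}\zeta^{\min(k,16)}\quad(1\le i\le2\nu),\qquad w_0=w_1 .$$
For a sequence $\lambda_0,\dots,\lambda_{2\nu}$ of lifted states from $(\emptyset;0)$ to $(\emptyset;0)$, the product telescopes. Since $w_{i-1}\ge w_i$ pointwise,
$$1=\prod_{i=1}^{2\nu}\frac{w_i(\lambda_i)}{w_{i-1}(\lambda_{i-1})}\le\prod_{i=1}^{2\nu}\frac{w_i(\lambda_i)}{w_i(\lambda_{i-1})}.$$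
So we get an upper bound if the $i$-th step is given the weight $w_i(\text{new})/w_i(\text{old})$. Each type of step is then a tensor product of an operator on $\ell^2$ of the states $\mu$ and a constant times a truncated shift of the counters, of norm $\le1$.

**Step 2. Bound the up-steps.** Let $h$ be the larger of the two levels involved.

* (a) $U+(\zeta-1)(A_0+\dots+A_{15})$: norm $\le\sqrt h+16\zeta$.
* (b) $q$. (c) $q\zeta$. (d) $q\zeta$.
* (e) $Y_i^{-1}(\sqrt h+16\zeta)$, by domination by (a).
* (f) $Y_i^{-1}q\zeta$.

As $q,\zeta\ge1$, the sum is at most $(1+Y_i^{-1})(\sqrt h+16\zeta+q+3q\zeta)\le(1+Y_i^{-1})(\sqrt h+\kappa)$ with $\kappa=40q\zeta=40n^{5/32}$.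

**Step 3. Bound the down-steps.** (g) has factors $\le1$: norm $\le\sqrt h$. In (h), $C_{ab}$ carries $q^{-3}\zeta^{\min(a+b,16)-\min(a,16)-\min(b,16)}$:

* for $b\le15$ ($120$ pairs) the power of $\zeta$ is at most $1$: total $\le120$;
* for $a\le15<b$ it is $\zeta^{-a}\le1$: total $\le15\sqrt{2h}$ by Lemma 5;
* for $a\ge16$ it is $\zeta^{-16}=n^{-1/2}$: total $\le n^{-1/2}h\le\sqrt{2h}$, since $h\le2n$.

As $120+16\sqrt2\sqrt h\le150\sqrt h$, (h) has norm $\le150q^{-3}\sqrt h$. (i) carries $q^{-2}\zeta^{2-2}\le1$: norm $\le1$. Total down $\le(1+150q^{-3})\sqrt h+1$.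

**Step 4. Bound the level steps.** (j), (k), (l) carry $X_i$, $Y_i/X_i=X_i$ and $X_i/Y_i=X_i^{-1}\le1$. Together they have norm at most some $\ell_i\le2X_i+1$; put $\ell_i=2X_i+X_i^{-1}$.

**Step 5. Combine up and down.** For $h\ge1$,
$$(\sqrt h+\kappa)\big((1+150q^{-3})\sqrt h+1\big)\le(1+150q^{-3})(\sqrt h+\kappa)(\sqrt h+1)\le(1+150q^{-3})(h+3\kappa\sqrt h).$$
By the inequality of means, $3\kappa\sqrt h\le n^{-0.34}h+\frac94\kappa^2n^{0.34}$, and $\frac94\kappa^2=3600\,n^{5/16}$. Also $q^{-3}=n^{-3/8}\le n^{-0.34}$. So the product is at most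
$$e^{151n^{-0.34}}(h+t),\qquad t=\lceil3600\,n^{5/16+0.34}\rceil=O(n^{0.6525}).$$
Since $0.6525<\frac23$ and $0.66<\frac23$, both $t\log n$ and $n\cdot n^{-0.34}$ are $o(n^{2/3})$. Put $\varepsilon_i=Y_i^{-1}=X_i^{-2}$, nondecreasing in $i$. In a Motzkin path the steps up into $h$ and down from $h$ are equally many, so
$$M_n\le e^{o(n^{2/3})}\sum_{\text{Motzkin, length }2\nu}\ \prod_{\text{up at time }i}(1+\varepsilon_i)\prod_{\text{level at time }i}\ell_i\prod_{\text{down from }h}(h+t).\tag{3}$$

**Step 6. Choose $X_i$.** Fix $\delta\in(0,1)$; from now on constants and $o(\cdot)$ may depend on $\delta$. Take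
$$X_i=\theta^{1/3}\max\Big(1-\frac i{2\nu},\delta\Big)^{1/3},$$
which is nonincreasing, and $\ge1$ for large $n$. Then $\varepsilon_i\le\varepsilon^*:=(\theta\delta)^{-2/3}=O(n^{-1/3})$.

*Why this choice.* Section 12 will produce the exponent $\sum_i\big(2X_i/\theta+(1-u_i)X_i^{-2}\big)$ with $u_i=i/2\nu$, up to lower order. Differentiating in $X_i$, the $i$-th term is smallest when $X_i^3=\theta(1-u_i)$. The cut at $\delta$ keeps $X_i\ge1$ near the end.

## 11. An exponential moment for the openers of a random matching

In (3) an up-step is rewarded by $1+\varepsilon_i$. We need to know that the openers of a random matching sit where they should, even when weighted exponentially.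

**Lemma 9.** Let $0\le\eta_k\le\eta^*$ for $k\in[2M]$. For a uniform perfect matching of $[2M]$,
$$\mathbb E\exp\Big(\sum_{k\text{ opener}}\eta_k\Big)\le\exp\Big(\sum_{k=1}^{2M}\tfrac{2M-k}{2M-1}\,\eta_k+\tfrac M8\,\eta^{*2}\Big).$$

*Proof.* Let $f=\sum_{k\text{ opener}}\eta_k$. The partner of $k$ is uniform among the other $2M-1$ points, of which $2M-k$ are larger. So the first sum is $\mathbb Ef$.

Reveal successively the partner of the smallest unmatched point $p$; given the past it is uniform among the remaining points. Let $y\ne y'$ be two possible partners. Exchanging the roles of $y$ and $y'$ is a bijection between the completions with $p\sim y$, $y'\sim z$ and those with $p\sim y'$, $y\sim z$, all other arcs being kept. In both cases $p$ is an opener. Only the opener of the arc at $z$ can change, from $\min(y',z)$ to $\min(y,z)$, so $f$ changes by at most $\eta^*$. Averaging over completions, the conditional expectations of $f$ given $p\sim y$ and given $p\sim y'$ differ by at most $\eta^*$. So each Doob increment lies, conditionally on the past, in an interval of length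 $\le\eta^*$, and has conditional mean $0$. By Hoeffding's lemma its conditional exponential moment is at most $e^{\eta^{*2}/8}$. There are $M$ increments; multiply successively. $\square$

## 12. Evaluating the Motzkin sum: the upper bound in Theorem 2

**Step 1. Fix the level steps.** Let $L$ be the set of times of level steps. As $2\nu-|L|$ is even, $|L|=2s$; let $m=\nu-s$. Deleting the level steps leaves a Dyck path of semilength $m$. Its $k$-th step occurs at a time at most $k+2s$, so if it is an up-step its $\varepsilon$ is at most $\varepsilon_{k+2s}$. Use $1+\varepsilon\le e^\varepsilon$ and extend the Dyck path by $t$ up-steps before and $t$ down-steps after, as in the proof of (1). By Lemma 4, the sum over paths with given $L$ of the up and down factors in (3) is at most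
$$\frac{(2m+2t-1)!!}{t!}\,e^{F_s},\qquad e^{F_s}=\mathbb E\exp\Big(\sum_{k\text{ opener}}\eta_k\Big),$$
for a uniform matching of $[2(m+t)]$, with $\eta_{t+k}=\varepsilon_{k+2s}$ for $1\le k\le2m$ and $\eta=0$ elsewhere. Here $(2m+2t-1)!!/t!\le(2m-1)!!\,(2m+2t)^t=(2m-1)!!\,e^{o(n^{2/3})}$ uniformly in $s$.

**Step 2. Bound $F_s$.** *For all $s$:* there are $m+t$ openers, so $F_s\le(m+t)\varepsilon^*\le c_1n^{2/3}$ for large $n$, with $c_1=c_1(\delta)$.

*For $s\le Kn^{2/3}$, with $K$ fixed:* in Lemma 9 with $M=m+t$, put $i=k+2s$. The coefficient of $\varepsilon_i$ is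
$$\frac{2(m+t)-(t+k)}{2(m+t)-1}=\frac{2\nu+t-i}{2\nu-2s+2t-1}=1-\frac i{2\nu}+O(n^{-1/3}),$$
since $s,t=O(n^{2/3})$. Hence
$$F_s\le E_0+O(n\cdot n^{-1/3}\varepsilon^*)+O(n\varepsilon^{*2})=E_0+O(n^{1/3}),\qquad E_0=\sum_{i=1}^{2\nu}\Big(1-\frac i{2\nu}\Big)\varepsilon_i .$$

**Step 3. Sum over $L$ and compare double factorials.** Let $Z=\sum_{i=1}^{2\nu}\ell_i$. Then $\sum_{|L|=2s}\prod_{i\in L}\ell_i\le Z^{2s}/(2s)!$. Since $X_i\le\theta^{1/3}$, $Z=O(n^{7/6})$ and $Z/\theta\le c_2n^{2/3}$. Next,
$$\frac{(2\nu-1)!!}{(2\nu-2s-1)!!}\ \ge\ \begin{cases}(2\nu-2s)^s\ge(2\nu)^se^{-O(n^{1/3})},&s\le Kn^{2/3},\\[2pt](2\nu/e)^s,&\text{all }s\le\nu.\end{cases}\tag{4}$$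
In the first line each of the $s$ factors is at least $2\nu-2s$, and $(1-s/\nu)^s=e^{-O(s^2/\nu)}$. For the second, the left side is the product of the $s$ largest of the $\nu$ factors of $(2\nu-1)!!$, hence at least $((2\nu-1)!!)^{s/\nu}$. By concavity of the logarithm,
$$\log(2\nu-1)!!=\sum_{j=1}^\nu\log(2j-1)\ge\sum_{j=1}^\nu\frac12\int_{2j-2}^{2j}\log x\,dx=\frac12\int_0^{2\nu}\log x\,dx=\nu\log\frac{2\nu}e .$$

**Step 4. The terms with $s\le Kn^{2/3}$.** By (4) and $\theta^2=2\nu$, they contribute to (3) at most
$$(2\nu-1)!!\,e^{E_0+o(n^{2/3})}\sum_s\frac{(Z/\theta)^{2s}}{(2s)!}\le(2\nu-1)!!\,e^{Z/\theta+E_0+o(n^{2/3})}.$$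

**Step 5. The terms with $s>Kn^{2/3}$.** With $(2s)!\ge(2s/e)^{2s}$ and $(2\nu/e)^s=(\theta e^{-1/2})^{2s}$ they contribute at most
$$(2\nu-1)!!\,e^{c_1n^{2/3}+o(n^{2/3})}\sum_{s>Kn^{2/3}}\Big(\frac{e^{3/2}Z}{2s\,\theta}\Big)^{2s}.$$
Choose $K\ge1$ so large that $e^{3/2}c_2/(2K)\le e^{-c_1-1}$. Then the term with index $s$ is at most $e^{-2(c_1+1)s}$, and the sum is $O(e^{-2(c_1+1)n^{2/3}})$. So these terms contribute at most $(2\nu-1)!!\,e^{o(n^{2/3})}$.

**Step 6. Insert the integrals.** As $(2\nu-1)!!=(2n+1)(2n-1)!!$, Steps 4 and 5 give
$$\log\frac{M_n}{(2n-1)!!}\le\frac Z\theta+E_0+o(n^{2/3}).$$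
The function $u\mapsto\max(1-u,\delta)^{1/3}$ is nonincreasing, so the sum over $u=i/2\nu$, $1\le i\le 2\nu$, is at most $2\nu=\theta^2$ times the integral:
$$\frac Z\theta\le\frac1\theta\sum_i(2X_i+1)\le2\theta^{4/3}\int_0^1\max(1-u,\delta)^{1/3}du+\theta\le2\theta^{4/3}\Big(\frac34+\delta\Big)+o(n^{2/3}).$$
Here $\int_0^1(1-u)^{1/3}du=\frac34$, and the cut adds at most $\delta\cdot\delta^{1/3}\le\delta$. Also $\varepsilon_i=\theta^{-2/3}\max(1-\frac i{2\nu},\delta)^{-2/3}$, so
$$E_0\le\theta^{-2/3}\sum_{i=1}^{2\nu}\Big(1-\frac i{2\nu}\Big)^{1/3}\le\theta^{4/3}\int_0^1(1-u)^{1/3}du=\frac34\,\theta^{4/3}.$$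
Since $\theta^{4/3}=(2n+2)^{2/3}\sim(2n)^{2/3}$,
$$\limsup_{n\to\infty}\,(2n)^{-2/3}\log\frac{M_n}{(2n-1)!!}\le2\Big(\frac34+\delta\Big)+\frac34=\frac94+2\delta\qquad\text{for every }\delta\in(0,1).$$
Let $\delta\to0$. Together with the lower bound of Section 8 this proves Theorem 2. $\blacksquare$
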